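\title{Monotonicity of Sylvester probabilities for beta and beta prime distributions}

\begin{abstract}
The Sylvester probability of a distribution on $\mathbb{R}^d$ is the probability that the convex hull of $d+2$ independent random points with this distribution is a simplex. For $d\ge2$ we prove that it is strictly increasing in $\beta$ for the beta distributions, with density proportional to $(1-|x|^2)^{\beta}$ on the unit ball, and strictly decreasing in $\beta$ for the beta prime distributions, with density proportional to $(1+|x|^2)^{-\beta}$, as conjectured by Gusakova and Kabluchko. In the beta case we transport mass along a radial vector field and write the derivative in $\beta$ as an integral of Jensen gaps of a strictly convex function. The beta prime case follows from a comparison theorem for Gaussian scale mixtures, which also shows that their Sylvester probabilities lie between the Gaussian value and $2^{1-d}$. We determine the exact range of the Sylvester probability in both families.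
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mu$ be an absolutely continuous probability distribution on $\mathbb{R}^d$, let $X_1,\dots,X_{d+2}$ be independent random points with distribution $\mu$, and let $[X_1,\dots,X_{d+2}]$ denote their convex hull. Almost surely the points are in general position, that is, any $d+1$ of them are affinely independent. The hull then has either $d+1$ vertices, in which case it is a simplex containing the remaining point, or $d+2$ vertices. The \emph{Sylvester probability} of $\mu$ is
\[
p_d(\mu)=\mathbb{P}\big[[X_1,\dots,X_{d+2}]\text{ is a simplex}\big]=(d+2)\,\mathbb{P}\big[X_{d+2}\in[X_1,\dots,X_{d+1}]\big].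
\]
In the plane it is the probability that four random points form a triangle with one point inside, and not a convex quadrilateral. The number $p_d(\mu)$ does not change when $\mu$ is replaced by its image under an invertible affine map, so it sees only the shape of $\mu$. On the line there is nothing to measure, since the hull of three points is always a segment and $p_1\equiv1$. From now on $d\ge2$.

We study two families of rotation invariant distributions. For $\beta>-1$, the \emph{beta distribution} $\mu_{d,\beta}$ has density proportional to $(1-|x|^2)^{\beta}$ on the open unit ball $B\subset\mathbb{R}^d$. For $\beta>d/2$, the \emph{beta prime distribution} $\tilde\mu_{d,\beta}$ has density proportional to $(1+|x|^2)^{-\beta}$ on $\mathbb{R}^d$. The ranges of $\beta$ are those in which the two functions are integrable. Write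
\[
p_d(\beta)=p_d(\mu_{d,\beta}),\qquad \tilde p_d(\beta)=p_d(\tilde\mu_{d,\beta}).
\]
The two families fit together into a single scale. For $\beta$ near $-1$ the beta distribution is concentrated near the unit sphere, where no point lies in the hull of other points, so $p_d(\beta)$ should be near $0$. At $\beta=0$ it is the uniform distribution on the ball, and as $\beta\to\infty$ it becomes Gaussian after rescaling. The beta prime distribution also becomes Gaussian as $\beta\to\infty$, and its tails grow heavier as $\beta$ decreases to $d/2$. Along this scale the norms $|X_i|$ are more and more spread out relative to each other, and a point near the center is more likely to be swallowed by points far out. This suggests the following statement, posed as a conjecture by Gusakova and Kabluchko \cite{GK}: \emph{for every $d\ge2$, the function $p_d$ is strictly increasing on $(-1,\infty)$ and the function $\tilde p_d$ is strictly decreasing on $(d/2,\infty)$.} The heuristic is not a proof, because the event in question is not monotone under radial moves: pushing a point outward can create a simplex, and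 it can also destroy one by expelling the inner point. We prove the conjecture.

\begin{theorem}\label{thm:main}
Let $d\ge2$. Then $p_d$ is $C^1$ on $(-1,\infty)$ with $p_d'(\beta)>0$ for every $\beta>-1$. The function $\tilde p_d$ is strictly decreasing on $(d/2,\infty)$.
\end{theorem}

The beta prime distributions are \emph{Gaussian scale mixtures}: laws of $G/\rho$, where $G$ is a standard Gaussian vector and $\rho>0$ is an independent random variable. For this class, spreading out the scales always increases the Sylvester probability. To state the extreme values, recall that the \emph{normalized solid angle} of a closed convex cone $C$ in a Euclidean space $E$ is $\mathbb{P}[Z\in C]$ for a standard Gaussian vector $Z$ in $E$, or equivalently the fraction of the unit sphere of $E$ covered by $C$. The solid angle of a simplex at a vertex $v$ is that of the cone generated by the edge vectors $w-v$, with $w$ ranging over the other vertices, inside their linear span. Let $\alpha_{d+1}$ be the normalized solid angle at a vertex of the regular $(d+1)$-dimensional simplex, and put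
\[
g_d=2(d+2)\,\alpha_{d+1}.
\]

\begin{theorem}\label{thm:mixture}
Let $d\ge2$. Let $G$ be standard Gaussian in $\mathbb{R}^d$, let $\rho>0$ be a random variable independent of $G$, and let $\mu$ be the law of $G/\rho$.
\begin{enumerate}
\item[(a)] Let $\phi:(0,\infty)\to(0,\infty)$ be such that $\phi(t)/t$ is nondecreasing, and let $\mu'$ be the law of $G/\phi(\rho)$. Then $p_d(\mu')\ge p_d(\mu)$, with equality if and only if $\phi(\rho)/\rho$ is almost surely constant.
\item[(b)] We have $g_d\le p_d(\mu)<2^{1-d}$. Equality on the left holds if and only if $\rho$ is almost surely constant, and the constant $2^{1-d}$ is sharp.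
\end{enumerate}
\end{theorem}

In particular, $g_d$ is the Sylvester probability of the Gaussian distribution. The last result identifies the values taken along the whole scale.

\begin{theorem}\label{thm:range}
Let $d\ge2$. Then $p_d$ is an increasing bijection $(-1,\infty)\to(0,g_d)$, and $\tilde p_d$ is a decreasing bijection $(d/2,\infty)\to(g_d,2^{1-d})$.
\end{theorem}

Thus for all $d\ge2$, $\beta>-1$ and $\beta'>d/2$,
\[
0<p_d(\beta)<g_d<\tilde p_d(\beta')<2^{1-d},
\]
and all these bounds are sharp.

Both halves of Theorem~\ref{thm:main} are proved by differentiating a probability in a parameter, writing the derivative of the density as a divergence, and moving the integral to the boundary of the event, where gains and losses can be paired off. Section~\ref{sec:signs} encodes the event by a sign pattern. Section~\ref{sec:beta} treats the beta family, Section~\ref{sec:mix} the Gaussian scale mixtures, Section~\ref{sec:prime} the beta prime family, and Section~\ref{sec:range} the limits at the ends of the parameter intervals. Throughout, $n=d+2\ge4$.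

\section{Affine dependences and lone signs}\label{sec:signs}

A vector $\lambda$ with at least three coordinates, all nonzero, \emph{has a lone sign at $j$} if $\lambda_j$ has one sign and all other coordinates have the opposite sign. The index $j$ is then unique. We need the next lemma in dimensions $d$ and $d-1$.

\begin{lemma}\label{lem:signs}
Let $D\ge1$ and let $x_1,\dots,x_{D+2}\in\mathbb{R}^D$ be in general position. Up to scaling there is a unique $\lambda\in\mathbb{R}^{D+2}\setminus\{0\}$ with $\sum_i\lambda_i=0$ and $\sum_i\lambda_ix_i=0$, and all $\lambda_i$ are nonzero. The point $x_j$ lies in the convex hull of the others if and only if $\lambda$ has a lone sign at $j$. The hull of all points is a simplex if and only if $\lambda$ has a lone sign.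
\end{lemma}

\begin{proof}
Any $D+1$ of the $D+2$ vectors $(x_i,1)\in\mathbb{R}^{D+1}$ form a basis. Hence their linear dependences form a line, and a nonzero dependence has no zero coefficient. If $x_j=\sum_{i\ne j}w_ix_i$ with $w_i\ge0$ and $\sum_{i\neq j} w_i=1$, then $\lambda_j=-1$, $\lambda_i=w_i$ is a dependence, so all $w_i$ are positive and there is a lone sign at $j$. Conversely, given a lone sign at $j$, take $w_i=-\lambda_i/\lambda_j>0$. Finally, the hull is $D$-dimensional, and it is a simplex exactly when some $x_j$ is not a vertex, that is, lies in the hull of the others.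
\end{proof}

We call $\lambda$ the \emph{dependence} of the points, and we let $A\subset(\mathbb{R}^d)^n$ be the set of configurations in general position whose dependence has a lone sign. Thus $p_d(\mu)=\mathbb{P}[(X_1,\dots,X_n)\in A]$. The uniqueness of the lone index gives the second formula for $p_d(\mu)$ in the introduction. When the points move continuously, membership in $A$ can change only when some $\lambda_l$ passes through $0$, that is, when the $d+1$ points other than $x_l$ lie in a hyperplane.

\section{The beta family}\label{sec:beta}

\subsection{The mechanism in the plane}\label{sec:plane}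

Let $d=2$ and $X\sim\mu_{2,\beta}$. In polar coordinates, $u=|X|^2$ has density $(\beta+1)(1-u)^\beta$ on $(0,1)$, so $1-u$ has the law of $W^{1/(\beta+1)}$ with $W$ uniform on $(0,1)$. Fix $W$ and the direction of $X$, and let $\beta$ play the role of time. Then $du/d\beta=(1-u)\log(1-u)/(\beta+1)$, so the point moves radially with velocity $\eta(x)x$, where $2u\eta=du/d\beta$, that is,
\begin{equation}\label{eq:plane}
\eta(x)=\frac{(1-u)\log(1-u)}{2(\beta+1)u}=\frac{1}{2(\beta+1)}\Big(-1+\sum_{k\ge1}\frac{|x|^{2k}}{k(k+1)}\Big).
\end{equation}
The constant term is a dilation, which does not affect $A$. The remaining terms have positive coefficients, so $\eta$ is strictly convex on the disc.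

Let four points move in this way, and consider a moment when $x_1,x_2,x_3$ lie on a line $H$ at distance $h>0$ from the origin, with $x_3=w_1x_1+w_2x_2$ between the other two. On $H$ the velocity component normal to $H$, away from the origin, is $h\eta(x)$. After a short time $\varepsilon$, the segment $[x_1,x_2]$ has advanced near $x_3$ by $\varepsilon h\,(w_1\eta(x_1)+w_2\eta(x_2))$ to first order, while $x_3$ has advanced by $\varepsilon h\,\eta(x_3)$, which is less by strict convexity. So the middle point always crosses the segment toward the origin (Figure~\ref{fig:cross}). If $x_4$ is on the side of $H$ containing the origin, then $x_3$ enters the triangle $[x_1,x_2,x_4]$ and a simplex is created. If $x_4$ is on the other side, then $x_3$ leaves the triangle and a simplex is destroyed. Since the distribution is symmetric under $x\mapsto-x$, the side of the origin carries more mass, and creation wins.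

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.35]
\draw (0,0) circle (2);
\fill (0,0) circle (0.03) node[right] {$0$};
\draw[dashed] (-1.786,0.9) -- (1.786,0.9) node[right] {$H$};
\draw[thick] (-1.5,1.125) -- (1.22,1.098) -- (-0.4,-1.3) -- cycle;
\draw[->] (-1.2,0.9) -- (-1.46,1.095);
\draw[->] (1.0,0.9) -- (1.185,1.066);
\draw[fill=white] (-1.2,0.9) circle (0.04) node[below right] {$x_1$};
\draw[fill=white] (1.0,0.9) circle (0.04) node[below left] {$x_2$};
\draw[fill=white] (0.1,0.9) circle (0.04) node[below] {$x_3$};
\fill (-1.5,1.125) circle (0.04);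
\fill (1.22,1.098) circle (0.04);
\fill (0.107,0.965) circle (0.04);
\fill (-0.4,-1.3) circle (0.04) node[below] {$x_4$};
\end{tikzpicture}
\caption{Three points on a chord $H$ of the disc (hollow) move radially with velocity $\eta(x)x$, where $\eta$ is strictly convex; a constant, which only dilates the picture, has been added to $\eta$. The middle point $x_3$ lags behind the segment joining the new positions of $x_1$ and $x_2$ (solid). It enters the triangle formed with $x_4$ when $x_4$ lies on the same side of $H$ as the origin.}\label{fig:cross}
\end{figure}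

Two things remain to be done. For general $d$ we have to find $\eta$ and prove its convexity without a closed formula such as \eqref{eq:plane}. And the balance of creation and destruction has to be turned into an exact formula for $p_d'(\beta)$. For this we do not follow trajectories; we use the continuity equation $\partial_\beta f+\operatorname{div}(fv)=0$ satisfied by the density $f$ and the velocity field $v$.

\subsection{The velocity field}

Fix $\beta>-1$. Write $f=f_\beta=c_\beta(1-|x|^2)^\beta$ for the density of $\mu_{d,\beta}$ on $B$, and put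
\[
u=|x|^2,\qquad b=\frac d2\ge1,\qquad m=\mathbb{E}\log(1-|X|^2)\quad\text{for }X\sim\mu_{d,\beta}.
\]
For $\beta$ in a compact subset of $(-1,\infty)$ with minimum $\beta_0$, the $\beta$-derivative of $(1-u)^\beta$ is dominated by the integrable function $(1-u)^{\beta_0}|\log(1-u)|$. So $c_\beta$ is $C^1$, and differentiating $\int f_\beta=1$ gives $c_\beta'/c_\beta=-m$. Hence
\begin{equation}\label{eq:dbeta}
\partial_\beta f=f\,\big(\log(1-u)-m\big).
\end{equation}
For a radial field $v(x)=\frac12\psi(|x|^2)\,x$ we have $\operatorname{div}v=b\psi+u\psi'$, and $\nabla f=-2\beta fx/(1-u)$ gives $v\cdot\nabla f=-f\psi\,\beta u/(1-u)$. The continuity equation is therefore equivalent to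
\begin{equation}\label{eq:ode}
u\psi'+\Big(b-\frac{\beta u}{1-u}\Big)\psi=m-\log(1-u).
\end{equation}
Multiplied by $u^{b-1}(1-u)^\beta$, the left side becomes the derivative of $u^b(1-u)^\beta\psi(u)$. This leads to the solution
\begin{equation}\label{eq:psi}
\begin{aligned}
\psi(u)&=u^{-b}(1-u)^{-\beta}\int_0^us^{b-1}(1-s)^\beta\big(m-\log(1-s)\big)\,ds\\
&=(1-u)^{-\beta}\int_0^1z^{b-1}(1-uz)^\beta\big(m-\log(1-uz)\big)\,dz,
\end{aligned}
\end{equation}
where $0<u<1$ and $s=uz$. With principal branches, the second form is analytic in the complex disc $|u|<1$, so $\psi(u)=\sum_{k\ge0}\psi_ku^k$ there. We set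
\[
\eta(x)=\tfrac12\psi(|x|^2),\qquad v(x)=\eta(x)\,x,\qquad x\in B.
\]

\begin{lemma}\label{lem:field}
The functions $\eta$ and $v$ are smooth on $B$, and $\operatorname{div}(fv)=-\partial_\beta f$. As $u\uparrow1$,
\begin{equation}\label{eq:bdry}
(1-u)^\beta\psi(u)\to0,\qquad\psi(u)=O\big((1-u)|\log(1-u)|\big).
\end{equation}
In particular, $\eta$ is bounded on $B$ and $\sup_{|x|=r}f|v|\to0$ as $r\uparrow1$.
\end{lemma}

\begin{proof}
Smoothness follows from the power series, and the identity from \eqref{eq:dbeta} and \eqref{eq:ode}. The law of $|X|^2$ has density proportional to $s^{b-1}(1-s)^\beta$ on $(0,1)$, so by the definition of $m$ the first integral in \eqref{eq:psi} vanishes when extended to $(0,1)$. Hence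
\[
u^b(1-u)^\beta\psi(u)=-\int_u^1s^{b-1}(1-s)^\beta\big(m-\log(1-s)\big)\,ds .
\]
With $t=1-u$ we have $\int_0^t\tau^\beta\,d\tau=\frac{t^{\beta+1}}{\beta+1}$ and $\int_0^t\tau^\beta|\log\tau|\,d\tau=t^{\beta+1}\big(\frac{|\log t|}{\beta+1}+\frac1{(\beta+1)^2}\big)$. Since $s^{b-1}\le1$, the right side is $O(t^{\beta+1}|\log t|)$, which gives \eqref{eq:bdry} because $\beta+1>0$.
\end{proof}

The last statement of the lemma says that no mass flows through the unit sphere, even when $\beta<0$ and $f$ is unbounded there.

\subsection{Convexity of $\eta$}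

As in the plane, we show that the Taylor coefficients $\psi_k$, $k\ge1$, are positive. The differential equation gives a recursion for them with a negative right side, so the sign cannot be propagated forward from $\psi_1$. Instead it comes from infinity: after normalization the coefficients decrease, and the boundary behavior \eqref{eq:bdry} forces their limit to be $0$.

\begin{lemma}\label{lem:convex}
We have $\psi_k>0$ for all $k\ge1$, and $\eta$ is strictly convex on $B$.
\end{lemma}

\begin{proof}
Multiply \eqref{eq:ode} by $1-u$:
\[
u(1-u)\psi'+\big(b-(b+\beta)u\big)\psi=(1-u)\Big(m+\sum_{k\ge1}\frac{u^k}k\Big).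
\]
Comparing coefficients of $u^k$ for $k\ge2$ gives
\[
(k+b)\psi_k-(k-1+b+\beta)\psi_{k-1}=\frac1k-\frac1{k-1}=-\frac1{k(k-1)} .
\]
The sequence $\gamma_k=\Gamma(k+b+\beta)/\Gamma(k+b+1)$ is positive for $k\ge1$ and solves the homogeneous recursion, since $(k+b)\gamma_k$ and $(k-1+b+\beta)\gamma_{k-1}$ both equal $\Gamma(k+b+\beta)/\Gamma(k+b)$ for $k\ge2$. By Stirling's formula, $\gamma_k\sim k^{\beta-1}$. For $\chi_k=\psi_k/\gamma_k$ we obtain
\[
\chi_k-\chi_{k-1}=-\frac1{k(k-1)(k+b)\gamma_k}<0\qquad(k\ge2).
\]
The increments are of order $k^{-2-\beta}$, which is summable because $\beta>-1$. So $(\chi_k)_{k\ge1}$ decreases strictly to a finite limit $\chi_\infty$, and it suffices to show $\chi_\infty=0$. Suppose $\chi_\infty\ne0$. Then $\psi_k\sim\chi_\infty k^{\beta-1}$, so there are $k_0\geq1$ and $c>0$ such that the $\psi_k$ with $k\ge k_0$ have the same sign and satisfy $|\psi_k|\ge ck^{\beta-1}$.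

\emph{Case $\beta\ge0$.} Here $\sum_{k\ge k_0}|\psi_k|=\infty$. By monotone convergence, $\sum_{k\ge k_0}|\psi_k|u^k\to\infty$ as $u\uparrow1$, hence $|\psi(u)|\to\infty$. This contradicts \eqref{eq:bdry}.

\emph{Case $-1<\beta<0$.} Now $\sum|\psi_k|<\infty$, so $\sum_k\psi_k=\lim_{u\uparrow1}\psi(u)=0$ by Abel's theorem and \eqref{eq:bdry}. Therefore $-\psi(u)=\sum_k\psi_k(1-u^k)$. The terms with $k<k_0$ contribute $O(1-u)$, because $1-u^k\le k(1-u)$. The terms with $k\ge k_0$ have the same sign. Put $M=1/(1-u)$ and keep only those with $M\le k\le2M$. For large $M$ there are at least $M/2$ of them, and each satisfies $u^k\le e^{-(1-u)k}\le e^{-1}$ and $|\psi_k|\ge c\,(2M)^{\beta-1}$. Hence, for $u$ near $1$,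
\[
|\psi(u)|\ge c'M^{\beta}-C(1-u)=c'(1-u)^{-\beta}-C(1-u),\qquad c'>0 .
\]
Since $-\beta<1$, the term $(1-u)^{-\beta}$ is of larger order than $(1-u)|\log(1-u)|$, which contradicts \eqref{eq:bdry}.

Thus $\eta(x)=\frac12\sum_k\psi_k|x|^{2k}$ with $\psi_k>0$ for $k\ge1$. Each $|x|^{2k}$ is convex, as a nondecreasing convex function of the norm, and $|x|^2$ is strictly convex.
\end{proof}

\subsection{The derivative as an integral of Jensen gaps}

For $\nu\in S^{d-1}$ and $h>0$ let $H(\nu,h)=\{x:\langle x,\nu\rangle=h\}$, and let $dS$ denote the $(d-1)$-dimensional Lebesgue measure on a hyperplane. To integrate over configurations lying in a hyperplane we use the affine Blaschke--Petkantschin formula \cite[Theorem~7.2.7, with $q=d-1$]{SW}: there is a constant $C_d>0$ such that, for every measurable $F\ge0$ on $(\mathbb{R}^d)^d$,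
\begin{equation}\label{eq:BP}
\int F\prod_{i=1}^ddx_i=C_d\int_{S^{d-1}}\int_0^\infty\int_{H(\nu,h)^d}F\,\Delta\prod_{i=1}^ddS(x_i)\,dh\,d\nu,
\end{equation}
where $\Delta$ is the $(d-1)$-dimensional volume of $[x_1,\dots,x_d]$. In words, $d$ points are chosen by first choosing the hyperplane they span and then their positions in it, and the Jacobian is the volume of their simplex.

Let $I=\{1,\dots,d+1\}$. For a hyperplane $H$ and $j\in I$, let $\mathcal T_j(H)\subset(H\cap B)^I$ be the set of configurations in general position in $H$ whose dependence has a lone sign at $j$, that is, with $x_j\in[x_i:i\in I\setminus\{j\}]$. For $k\in I$ let $\Delta_k$ be the $(d-1)$-dimensional volume of $[x_i:i\in I\setminus\{k\}]$. Finally, let $\sigma(h)=\mathbb{P}[|\langle X,\nu\rangle|<h]>0$ for $X\sim\mu_{d,\beta}$, which does not depend on $\nu$.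

\begin{proposition}\label{prop:deriv}
The function $p_d$ is $C^1$ on $(-1,\infty)$, and
\begin{multline}\label{eq:deriv}
p_d'(\beta)=nC_d\int_{S^{d-1}}\int_0^1h\,\sigma(h)\sum_{j\in I}\int_{\mathcal T_j(H(\nu,h))}\Big(\sum_{k\in I\setminus\{j\}}\Delta_k\eta(x_k)-\Delta_j\eta(x_j)\Big)\\
\times\prod_{i\in I}f(x_i)\,dS(x_i)\,dh\,d\nu,
\end{multline}
where the integral converges absolutely.
\end{proposition}

\begin{proof}
\emph{Step 1: differentiation.} We have $p_d(\beta)=\int\mathbf 1_A\prod_{i=1}^nf_\beta(x_i)\,dx$. For $\beta$ in a compact subset of $(-1,\infty)$ with minimum $\beta_0$, the $\beta$-derivative of the integrand is continuous in $\beta$ and, by \eqref{eq:dbeta}, dominated by the integrable function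
\[
C\prod_i(1-|x_i|^2)^{\beta_0}\Big(1+\sum_k\big|\log(1-|x_k|^2)\big|\Big).
\]
So $p_d$ is $C^1$, and Lemma~\ref{lem:field} and Fubini's theorem give
\begin{equation}\label{eq:step1}
p_d'(\beta)=-\sum_{k=1}^n\int\Big(\int_{A_k}\operatorname{div}(fv)(x_k)\,dx_k\Big)\prod_{i\ne k}f(x_i)\,dx_i,
\end{equation}
where $A_k=\{x_k\in B:(x_1,\dots,x_n)\in A\}$ for given $x_i$, $i\ne k$. Outside a null set, these $d+1$ points are affinely independent and no $d$ of them lie in a hyperplane through the origin. We assume this from now on.

\emph{Step 2: the divergence theorem.} Fix $k$ and the points $x_i$, $i\ne k$. Normalize the dependence by $\lambda_k=-1$. Then $\sum_{l\ne k}\lambda_l=1$ and $\sum_{l\ne k}\lambda_lx_l=x_k$, so the $\lambda_l$ are the barycentric coordinates of $x_k$ with respect to the fixed simplex. They are affine functions of $x_k$, and $\lambda_l$ vanishes exactly on the hyperplane $H_{kl}$ spanned by the points $x_i$, $i\ne k,l$. These $d+1$ hyperplanes cut $\mathbb{R}^d$ into finitely many open convex polyhedral cells on which the signs of the $\lambda_l$ are constant, and $A_k$ is the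 intersection of $B$ with a union of cells.

The field $fv$ may fail to be smooth up to the unit sphere, so we exhaust $B$ from inside. Let $P$ be a cell and $0<r<1$. The field $fv$ is smooth near $r\overline B$, and the divergence theorem applies on the bounded convex set $P\cap rB$, whose boundary consists of finitely many flat pieces and a piece of $rS^{d-1}$. Let $r\uparrow1$. The volume integral converges to $\int_{P\cap B}\operatorname{div}(fv)$, because $\operatorname{div}(fv)=-\partial_\beta f$ is integrable. The flux through the spherical piece is at most $|S^{d-1}|\sup_{|x|=r}f|v|$, which tends to $0$ by Lemma~\ref{lem:field}. The flux through the flat pieces converges by dominated convergence: $|fv|\le Cf$, and for a hyperplane $H$ at distance $h<1$ from the origin the substitution $y=\sqrt{1-h^2}\,z$ in $\mathbb{R}^{d-1}$ gives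
\begin{equation}\label{eq:section}
\int_{H\cap B}f\,dS=c_\beta\int_{|y|^2<1-h^2}(1-h^2-|y|^2)^\beta\,dy=C(1-h^2)^{\beta+\frac{d-1}2}<\infty .
\end{equation}

Write $H_{kl}=H(\nu,h)$; here $h>0$ by assumption, and $h<1$ because $H_{kl}$ contains points of $B$. On $H_{kl}$ we have $\langle v,\nu\rangle=\eta h$. A point of $H_{kl}$ that lies on no other $H_{kl'}$ is on the boundary of exactly two cells, a \emph{near} one on the side of the origin, with outer normal $\nu$, and a \emph{far} one with outer normal $-\nu$. The hyperplanes are distinct, so this covers almost every point of $H_{kl}$. Summing over the cells that make up $A_k$,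
\begin{equation}\label{eq:flux}
\int_{A_k}\operatorname{div}(fv)\,dx_k=\sum_{l\ne k}\int_{H_{kl}\cap B}f(x_k)\,\eta(x_k)\,h\,\big(\mathbf 1_A^{\mathrm{near}}-\mathbf 1_A^{\mathrm{far}}\big)\,dS(x_k),
\end{equation}
where $\mathbf 1_A^{\mathrm{near}}$ and $\mathbf 1_A^{\mathrm{far}}$ are the values of $\mathbf 1_A$ when $x_k$ is moved slightly into the near or the far cell.

\emph{Step 3: the jump.} By the symmetry of the problem under relabeling, it suffices to treat $l=n$, so that $k\in I$. Let $H=H_{kn}$ and let $x_k\in H$ lie on no other $H_{kl'}$. Then $\lambda_n=0$, and $(\lambda_i)_{i\in I}$ has no zero coordinate and is the dependence of the $d+1$ points $x_i\in H$, $i\in I$, which are in general position in $H$. A small displacement of $x_k$ off $H$ keeps the signs of $\lambda_i$, $i\in I$, and makes $\lambda_n$ nonzero. Both signs occur in $I$, because $\sum_{i\in I}\lambda_i=0$. If each occurs at least twice, then $A$ fails on both sides and there is no jump. Otherwise $(\lambda_i)_{i\in I}$ has a lone sign at some $j$, that is, $(x_i)_{i\in I}\in\mathcal T_j(H)$. Multiply $\lambda$ by $\pm1$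 so that $\lambda_j<0$ and $\lambda_i>0$ for the $d$ indices $i\in I\setminus\{j\}$. If $\lambda_n>0$ after the displacement, then $A$ holds. If $\lambda_n<0$, there are two negative and $d$ positive coordinates, and $A$ fails because $d\ge2$. (For $d=1$ it would hold on both sides, and all jumps would vanish.)

The sign of $\lambda_n$ is found with the affine function $\xi(x)=\langle x,\nu\rangle-h$, which vanishes at $x_i$ for $i\ne k,n$, but not at $x_n$. Since $\sum_i\lambda_i\xi(x_i)=0$ for the displaced configuration, $\lambda_n=-\lambda_k\xi(x_k)/\xi(x_n)$. On the near side $\xi(x_k)<0$, so $A$ holds there if and only if $\lambda_k\xi(x_n)>0$. On the far side $A$ holds if and only if $\lambda_k\xi(x_n)<0$. Hence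
\begin{equation}\label{eq:jump}
\mathbf 1_A^{\mathrm{near}}-\mathbf 1_A^{\mathrm{far}}=\varepsilon_k\operatorname{sgn}\xi(x_n),
\end{equation}
where $\varepsilon_k=-1$ on $\mathcal T_k(H)$, $\varepsilon_k=+1$ on $\mathcal T_j(H)$ for $j\ne k$, and $\varepsilon_k=0$ otherwise. Neither $H$ nor $\varepsilon_k$ depends on $x_n$.

\emph{Step 4: absolute convergence.} Insert \eqref{eq:flux} and \eqref{eq:jump} in \eqref{eq:step1}. We want to integrate over $x_n$ first, and since $f$ may be unbounded on chords near the sphere this needs a bound. Apply \eqref{eq:BP} to the $d$ points $x_i$, $i\in I\setminus\{k\}$, which span $H$. The factors $|\eta|$ and $h$ are bounded, $\int f(x_n)\,dx_n=1$, and $\Delta_k\le C(1-h^2)^{(d-1)/2}$ because the simplex lies in $H\cap B$, a $(d-1)$-dimensional ball of radius $\sqrt{1-h^2}$. Using \eqref{eq:section} for each of the $d+1$ points in $H$, Tonelli's theorem gives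
\[
\int\Big(\int_{H\cap B}f|\eta|h\,dS(x_k)\Big)\prod_{i\ne k}f(x_i)\,dx_i\le C\int_0^1(1-h^2)^{(d+1)(\beta+\frac{d-1}2)+\frac{d-1}2}\,dh .
\]
Since $\beta>-1$, the exponent is strictly larger than $\frac{(d+1)(d-3)+(d-1)}2=\frac{d^2-d-4}2\ge-1$, so the integral is finite and Fubini's theorem applies.

\emph{Step 5: the free point.} Since $X$ and $-X$ have the same law,
\[
\int f(x_n)\operatorname{sgn}\xi(x_n)\,dx_n=\mathbb{P}[\langle X,\nu\rangle<-h]-\mathbb{P}[\langle X,\nu\rangle<h]=-\sigma(h).
\]
The minus sign cancels the one in \eqref{eq:step1}. After applying \eqref{eq:BP}, the contribution of the pair $(k,n)$ to $p_d'(\beta)$ is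
\[
C_d\int_{S^{d-1}}\int_0^1h\,\sigma(h)\int_{(H(\nu,h)\cap B)^I}\varepsilon_k\,\Delta_k\,\eta(x_k)\prod_{i\in I}f(x_i)\,dS(x_i)\,dh\,d\nu .
\]
All $k\in I$ now share the same domain of integration. On $\mathcal T_j$ the sum $\sum_{k\in I}\varepsilon_k\Delta_k\eta(x_k)$ is the bracket in \eqref{eq:deriv}, and outside $\bigcup_j\mathcal T_j$ it vanishes almost everywhere. Each of the $n$ values of $l$ contributes the same amount.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, beta case]
On $\mathcal T_j(H)$ the point $x_j$ has positive barycentric coordinates $w_k$, $k\in I\setminus\{j\}$, in the $(d-1)$-simplex $[x_k:k\in I\setminus\{j\}]$ of volume $\Delta_j$. Replacing the vertex $x_k$ by $x_j$ multiplies the height over the opposite facet by $w_k$ and produces the simplex of volume $\Delta_k$, so $w_k=\Delta_k/\Delta_j$. The bracket in \eqref{eq:deriv} therefore equals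
\[
\Delta_j\Big(\sum_{k\ne j}w_k\,\eta(x_k)-\eta\Big(\sum_{k\ne j}w_kx_k\Big)\Big),
\]
which is positive by Lemma~\ref{lem:convex}, since the $d\ge2$ points $x_k$ are distinct. For every $H=H(\nu,h)$ with $0<h<1$, the set $\mathcal T_j(H)$ contains a nonempty open subset of $(H\cap B)^I$, for instance a neighborhood of a configuration formed by a simplex and its centroid, and $f>0$ on $B$. Hence $p_d'(\beta)>0$.
\end{proof}

\begin{remark}\label{rem:noconvex}
The convexity does not carry over to the beta prime family. For $d=2$ and $X\sim\tilde\mu_{2,\beta}$, the variable $1+|X|^2$ has the law of $W^{-1/(\beta-1)}$ with $W$ uniform on $(0,1)$. As $\beta$ decreases, the point moves with velocity $\tilde\eta(x)x$, where $\tilde\eta=(1+u)\log(1+u)/(2(\beta-1)u)$. This function is not constant and grows like $\log|x|$, whereas a nonconstant convex function on $\mathbb{R}^2$ grows at least linearly along some ray. We therefore use a different structure.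
\end{remark}

\section{Gaussian scale mixtures}\label{sec:mix}

\subsection{Reduction to angles of cones}

For a Gaussian scale mixture we condition on the scales. What remains is a Gaussian problem whose rotation invariance can be used in the space of dependences. For $r\in(0,\infty)^n$ let $Z$ be a standard Gaussian vector in the hyperplane $r^\perp\subset\mathbb{R}^n$, and define
\[
q(r)=\mathbb{P}[Z\text{ has a lone sign}]=2\sum_{j=1}^nq_j(r),\qquad q_j(r)=\mathbb{P}[Z_j>0,\ Z_i<0\text{ for all }i\ne j],
\]
where the factor $2$ comes from the symmetry $Z\mapsto-Z$. The function $q$ is symmetric in its arguments and homogeneous of degree $0$. On $r^\perp$ the inequalities $z_i<0$, $i\neq j$, imply $z_j>0$, so $q_j(r)$ is the normalized solid angle of the cone $C_j(r)=\{z\in r^\perp:z_i\le0\text{ for }i\ne j\}$.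

\begin{lemma}\label{lem:reduction}
Let $G_1,\dots,G_n$ be independent standard Gaussian vectors in $\mathbb{R}^d$ and $r\in(0,\infty)^n$. Then $\mathbb{P}[(G_1/r_1,\dots,G_n/r_n)\in A]=q(r)$. Consequently, if $\mu$ is the law of $G/\rho$ and $\rho_1,\dots,\rho_n$ are independent copies of $\rho$, then $p_d(\mu)=\mathbb{E}\,q(\rho_1,\dots,\rho_n)$. Moreover, $q(1,\dots,1)=g_d$.
\end{lemma}

\begin{proof}
The points $G_i/r_i$ are almost surely in general position. Let $\lambda$ be their dependence and put $z_i=\lambda_i/r_i$, which has the same sign as $\lambda_i$. The defining equations become $\sum_iz_iG_i=0$ and $\sum_ir_iz_i=0$. So $z$ spans the kernel $L$ of the $d\times n$ matrix $(G_1,\dots,G_n)$ restricted to the $(d+1)$-dimensional space $r^\perp$. In an orthonormal basis of $r^\perp$ this restriction is a $d\times(d+1)$ matrix with independent standard normal entries, whose law is invariant under right multiplication by orthogonal matrices. Hence the law of the line $L$ is invariant under all orthogonal maps of $r^\perp$. This determines it, so $L$ has the law of the line spanned by $Z$. This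 proves the first claim, and the second follows by conditioning on $\rho_1,\dots,\rho_n$.

For $r=(1,\dots,1)$, a vector $z\in C_1(r)$ can be written as $z=\sum_{i\ge2}(-z_i)(e_1-e_i)$, so $C_1(r)$ is generated by the vectors $e_1-e_i$, $i\ge2$. Thus $-C_1(r)$ is the cone at the vertex $e_1$ of the regular $(d+1)$-simplex $[e_1,\dots,e_n]$, and $q(r)=2n\,q_1(r)=2(d+2)\alpha_{d+1}$.
\end{proof}

\begin{example}\label{ex:plane}
For $d=2$ the function $q$ is explicit. The space $r^\perp$ is three-dimensional, and $C_j(r)$ cuts a triangle out of its unit sphere. Let $\Pi$ be the orthogonal projection onto $r^\perp$. The facet $\{z_i=0\}$ has outer normal $\Pi e_i$, with $|\Pi e_i|^2=1-r_i^2/|r|^2$ and $\langle \Pi e_i,\Pi e_k\rangle=-r_ir_k/|r|^2$. The dihedral angle $\theta_{ik}$ between two facets is $\pi$ minus the angle between their outer normals, so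
\[
\cos\theta_{ik}=\frac{r_ir_k}{\sqrt{(|r|^2-r_i^2)(|r|^2-r_k^2)}} .
\]
The area of a spherical triangle is the sum of its angles minus $\pi$. Each pair $\{i,k\}$ occurs in two of the four cones, so
\[
q(r)=\frac{2}{4\pi}\Big(2\sum_{i<k}\theta_{ik}-4\pi\Big)=\frac1\pi\sum_{i<k}\theta_{ik}-2 .
\]
For equal scales, $g_2=\frac6\pi\arccos\frac13-2\approx0.351$. For $r=(t,1,1,1)$ put $s=1/(t^2+2)\in(0,\frac12)$. Then $q=\frac3\pi\big(\arccos\sqrt{(1-2s)/3}+\arccos s\big)-2$ and
\[
\frac{dq}{ds}=\frac{3}{\pi\sqrt{1+s}}\Big(\frac1{\sqrt{2(1-2s)}}-\frac1{\sqrt{1-s}}\Big),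
\]
which has the sign of $s-\frac13$, that is, of $1-t$. So $q(t,1,1,1)$ decreases for $t<1$ and increases for $t>1$: moving one scale away from the others, in either direction, raises $q$. As $t\to0$ it tends to $\frac3\pi\big(\frac\pi2+\frac\pi3\big)-2=\frac12=2^{1-d}$.
\end{example}

\subsection{The gradient of $q$}

In general no closed formula is at hand, and we compute the gradient. The cones $C_j(r)$ move with $r$, so we return to the variables $\lambda_i=r_iz_i$, in which the domain is fixed and only the density depends on $r$. Let $L_0=\{\lambda\in\mathbb{R}^n:\sum_i\lambda_i=0\}$ and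
\[
\Lambda_j=\{\lambda\in L_0:\lambda_j>0,\ \lambda_i<0\text{ for }i\ne j\},\qquad Q(\lambda)=\sum_{i=1}^n\frac{\lambda_i^2}{r_i^2}.
\]
On $L_0$ let $d\lambda$ be the product of all but one of the $d\lambda_i$. The omitted index is irrelevant, since exchanging it is a linear change of variables with determinant $\pm1$. Viewing $r^\perp$ as the graph $z_j=-\sum_{i\ne j}r_iz_i/r_j$, its surface element is $(|r|/r_j)\prod_{i\ne j}dz_i$, and $dz_i=d\lambda_i/r_i$. Therefore
\begin{equation}\label{eq:qj}
q_j(r)=(2\pi)^{-\frac{n-1}2}\frac{|r|}{\prod_ir_i}\int_{\Lambda_j}e^{-Q/2}\,d\lambda .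
\end{equation}
For $l\ne j$ let $\Lambda_j^l$ be the facet of $\Lambda_j$ on which $\lambda_l=0$, that is, the set of $\lambda\in L_0$ with $\lambda_l=0$, $\lambda_j>0$ and $\lambda_i<0$ for $i\ne j,l$. It carries the measure $d\lambda$ given by the product of all but one of the $d\lambda_i$, $i\ne l$. Put
\[
J^l_{i,j}=\int_{\Lambda_j^l}|\lambda_i|\,e^{-Q/2}\,d\lambda,\qquad K=(2\pi)^{-\frac{n-1}2}\frac1{|r|\prod_ir_i}>0 .
\]
In $J^l_{i,j}$ the index $j$ marks the lone sign and $i$ the coordinate that is integrated.

\begin{lemma}\label{lem:grad}
The function $q$ is $C^1$ in the variables $y_k=\log r_k$, and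
\begin{equation}\label{eq:grad}
\partial_{y_k}q=2K\sum_{l\ne k}r_l^2\sum_{i\ne k,l}\big(J^l_{i,k}-J^l_{k,i}\big).
\end{equation}
\end{lemma}

\begin{proof}
We have $\partial_{y_k}\log(|r|/\prod_ir_i)=r_k^2/|r|^2-1$ and $\partial_{y_k}(-Q/2)=\lambda_k^2/r_k^2$. For $r$ in a compact subset of $(0,\infty)^n$ there is $\varepsilon>0$ with $Q\ge\varepsilon|\lambda|^2$, so the $y_k$-derivative of $e^{-Q/2}$ is dominated by $C|\lambda|^2e^{-\varepsilon|\lambda|^2/2}$. Thus $q_j$ is $C^1$ and
\begin{equation}\label{eq:dqj}
\partial_{y_k}q_j=(2\pi)^{-\frac{n-1}2}\frac{|r|}{\prod_ir_i}\int_{\Lambda_j}\Big(\frac{r_k^2}{|r|^2}-1+\frac{\lambda_k^2}{r_k^2}\Big)e^{-Q/2}\,d\lambda .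
\end{equation}
The integrand changes sign, and as in Section~\ref{sec:beta} we write it as a divergence. The derivative of $\lambda_ke^{-Q/2}$ along $e_k$ produces the term $-\lambda_k^2/r_k^2$, but $e_k$ is not tangent to $L_0$. We correct it by a multiple of $(r_1^2,\dots,r_n^2)$, along which $Q$ has derivative $2\sum_i\lambda_i=0$ at points of $L_0$. So let $c_i=\mathbf 1[i=k]-r_i^2/|r|^2$. Then $\sum_ic_i=0$, and on $L_0$ we have $\sum_ic_i\lambda_i/r_i^2=\lambda_k/r_k^2$. The derivative of $\lambda_ke^{-Q/2}$ along $c$ is
\[
\Big(c_k-\lambda_k\sum_i\frac{c_i\lambda_i}{r_i^2}\Big)e^{-Q/2}=\Big(1-\frac{r_k^2}{|r|^2}-\frac{\lambda_k^2}{r_k^2}\Big)e^{-Q/2},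
\]
which is minus the integrand in \eqref{eq:dqj}. In the coordinates $(\lambda_l)_{l\ne j}\in(-\infty,0)^{n-1}$ on $\Lambda_j$, the derivative along $c$ is $\sum_{l\ne j}c_l\,\partial_{\lambda_l}$. Integrating $\partial_{\lambda_l}(\lambda_ke^{-Q/2})$ over $\lambda_l\in(-\infty,0)$ gives the value at $\lambda_l=0$, by Gaussian decay. So the integral in \eqref{eq:dqj} equals $-\sum_{l\ne j}c_l\int_{\Lambda_j^l}\lambda_ke^{-Q/2}\,d\lambda$. A term with $l=k$ vanishes, because $\lambda_k=0$ on $\Lambda_j^k$, and $-c_l=r_l^2/|r|^2$ for $l\ne k$. Hence
\[
\partial_{y_k}q_j=K\sum_{l\ne j,k}r_l^2\int_{\Lambda_j^l}\lambda_k\,e^{-Q/2}\,d\lambda .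
\]
Now $\lambda_k>0$ on $\Lambda_k^l$ and $\lambda_k<0$ on $\Lambda_j^l$ for $j\ne k,l$. Summing over $j$,
\[
\partial_{y_k}q=2K\sum_{l\ne k}r_l^2\Big(J^l_{k,k}-\sum_{j\ne k,l}J^l_{k,j}\Big).
\]
On $\Lambda_k^l$ we have $|\lambda_k|=\sum_{i\ne k,l}|\lambda_i|$, so $J^l_{k,k}=\sum_{i\ne k,l}J^l_{i,k}$, and \eqref{eq:grad} follows.
\end{proof}

The last splitting is what makes the formula useful: each gain $J^l_{i,k}$ is matched with a loss $J^l_{k,i}$ that differs from it only by exchanging the roles of $i$ and $k$.

\begin{lemma}\label{lem:sign}
For distinct $i,k,l$, we have $\operatorname{sgn}(J^l_{i,k}-J^l_{k,i})=\operatorname{sgn}(r_k-r_i)$.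
\end{lemma}

\begin{proof}
Let $R$ be the set of the $n-3\ge1$ indices other than $i,k,l$. In both integrals use the coordinates $\tau_a=|\lambda_a|>0$, $a\in R$, and put $T=\sum_{a\in R}\tau_a>0$. On $\Lambda_k^l$ take $x=|\lambda_i|$ as the last coordinate, so that $\lambda_k=x+T$. On $\Lambda_i^l$ take $x=|\lambda_k|$, so that $\lambda_i=x+T$. Then
\[
J^l_{i,k}-J^l_{k,i}=\int x\,e^{-\frac12\sum_{a\in R}\tau_a^2/r_a^2}\Big[e^{-\frac12\big(\frac{x^2}{r_i^2}+\frac{(x+T)^2}{r_k^2}\big)}-e^{-\frac12\big(\frac{x^2}{r_k^2}+\frac{(x+T)^2}{r_i^2}\big)}\Big]dx\,d\tau,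
\]
integrated over $x>0$ and $\tau\in(0,\infty)^R$. Inside the bracket, the first exponent minus the second is $\frac12(r_i^{-2}-r_k^{-2})\big((x+T)^2-x^2\big)$, which has the sign of $r_k-r_i$ everywhere.
\end{proof}

This is where $d\ge2$ enters: for $n=3$ the set $R$ is empty, $T=0$, and the difference vanishes.

\subsection{Stretching the scales}

The individual terms of \eqref{eq:grad} have mixed signs when $r_k$ is neither the largest nor the smallest scale. The antisymmetry in $(i,k)$ shows which directions are good: those that increase all gaps between the $y_k$. For $y\in\mathbb{R}^n$ write $e^y=(e^{y_1},\dots,e^{y_n})$.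

\begin{proposition}\label{prop:stretch}
Let $y,\delta\in\mathbb{R}^n$ be such that $y_k>y_i$ implies $\delta_k\ge\delta_i$, and $y_k=y_i$ implies $\delta_k=\delta_i$. Then $\frac d{ds}q(e^{y+s\delta})\ge0$ for $s\ge0$, with strict inequality for all $s\geq0$ if the $\delta_k$ are not all equal.
\end{proposition}

\begin{proof}
Let $r=e^{y+s\delta}$. Multiply \eqref{eq:grad} by $\delta_k$, sum over $k$, and combine the ordered pairs $(k,i)$ and $(i,k)$:
\[
\frac d{ds}q(e^{y+s\delta})=2K\sum_lr_l^2\sum_{\{k,i\}\not\ni l}(\delta_k-\delta_i)\big(J^l_{i,k}-J^l_{k,i}\big),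
\]
where the inner sum is over unordered pairs. If $y_k=y_i$, the term is $0$. If $y_k>y_i$, then $\delta_k\ge\delta_i$ and $r_k>r_i$, so the term is nonnegative by Lemma~\ref{lem:sign}, and positive if $\delta_k\neq\delta_i$. If $\delta$ is not constant, some pair has $\delta_k\ne\delta_i$, hence $y_k\ne y_i$, and its terms with any $l\ne k,i$ are positive.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:mixture}(a)]
Let $\rho_1,\dots,\rho_n$ be independent copies of $\rho$, and put $y_k=\log\rho_k$ and $\delta_k=\log(\phi(\rho_k)/\rho_k)$. Since $\delta_k$ is a nondecreasing function of $\rho_k$, the hypotheses of Proposition~\ref{prop:stretch} hold. Integrating over $s\in[0,1]$ gives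
\[
q(\phi(\rho_1),\dots,\phi(\rho_n))\ge q(\rho_1,\dots,\rho_n),
\]
with strict inequality when the $\delta_k$ are not all equal. By Lemma~\ref{lem:reduction}, taking expectations gives $p_d(\mu')\ge p_d(\mu)$, and equality forces $\delta_1=\delta_2$ almost surely. For independent, identically distributed variables this means $\mathbb{P}[\delta_1\le t]=\mathbb{P}[\delta_1\le t]^2$ for all $t$, so $\delta_1$ is almost surely constant. Conversely, if $\phi(\rho)/\rho$ is almost surely constant, then $\mu'$ is a rescaling of $\mu$ and equality holds.
\end{proof}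

The hypothesis on $\phi$ cannot be dropped: for $\phi\equiv1$ the law $\mu'$ is Gaussian, and part (b) gives the opposite inequality $p_d(\mu')=g_d\le p_d(\mu)$.

\subsection{The bounds $g_d$ and $2^{1-d}$}

Along the ray $s\mapsto sy$, $s\ge0$, the function $q(e^{sy})$ starts at $g_d$. Its value at the far end is given by the following lemma.

\begin{lemma}\label{lem:hier}
If $r\in(0,\infty)^n$ varies so that $r_{i+1}/r_i\to0$ for all $i<n$, then $q(r)\to2^{1-d}$. The same holds for any other ordering of the indices.
\end{lemma}

\begin{proof}
Let $N$ be standard Gaussian in $\mathbb{R}^n$ and realize $Z$ as the projection $Z=N-\langle N,r\rangle r/|r|^2$. Since $r/|r|\to e_1$, we have $Z_i\to N_i$ for $i\ge2$. The coordinate $Z_1$ tends to $0$, but its sign is determined by the constraint $\langle Z,r\rangle=0$: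
\[
Z_1=-\frac{r_2}{r_1}\Big(Z_2+\sum_{i\ge3}\frac{r_i}{r_2}Z_i\Big),
\]
and the bracket tends to $N_2$. So almost surely the sign vector of $Z$ converges to $(-s_2,s_2,s_3,\dots,s_n)$, where $s_i=\operatorname{sgn}N_i$ are independent fair signs. The first two entries contain each sign once. If $s_3=\dots=s_n$, there is a lone sign. If both signs occur among $s_3,\dots,s_n$, each sign occurs at least twice in total and there is none. By bounded convergence, $q(r)\to2\cdot2^{-(n-2)}=2^{1-d}$. The last claim follows from the symmetry of $q$.
\end{proof}

\begin{lemma}\label{lem:bounds}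
For all $r\in(0,\infty)^n$ we have $g_d\le q(r)<2^{1-d}$, with equality on the left if and only if all $r_i$ are equal.
\end{lemma}

\begin{proof}
Let $y\in\mathbb{R}^n$ be nonconstant. For $s_0>0$, Proposition~\ref{prop:stretch} with base point $s_0y$ and direction $y$ shows that $s\mapsto q(e^{sy})$ has positive derivative at $s_0$. By continuity at $s=0$ it is strictly increasing on $[0,\infty)$, so $q(e^y)>q(1,\dots,1)=g_d$. For constant $y$, homogeneity gives $q(e^y)=g_d$.

If $y$ has distinct entries, then $q(e^{sy})\to2^{1-d}$ as $s\to\infty$ by Lemma~\ref{lem:hier}, so $q(e^y)<2^{1-d}$. Such $y$ are dense, and continuity gives $q\le2^{1-d}$ everywhere. If $y$ is nonconstant with ties, then $q(e^y)<q(e^{2y})\le2^{1-d}$. If $y$ is constant, then $q(e^y)=g_d<q(e^{y'})\le2^{1-d}$ for any nonconstant $y'$.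
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:mixture}(b), except for sharpness]
By Lemmas~\ref{lem:reduction} and~\ref{lem:bounds}, $p_d(\mu)=\mathbb{E}\,q(\rho_1,\dots,\rho_n)\in[g_d,2^{1-d})$. Equality on the left holds if and only if the $\rho_i$ are almost surely equal, which as in the proof of part (a) means that $\rho$ is almost surely constant. Sharpness of $2^{1-d}$ is proved in Section~\ref{sec:range}.
\end{proof}

\section{The beta prime family}\label{sec:prime}

For $a>0$ let $F_a$ and $f_a(t)=t^{a-1}e^{-t}/\Gamma(a)$, $t>0$, be the distribution function and the density of the gamma distribution with shape $a$. Let $\beta>d/2$, $a=\beta-d/2$, let $\tau$ have density $f_a$, and put $\rho=\sqrt{2\tau}$, independent of $G$. Given $\tau$, the vector $G/\rho$ has density $(\tau/\pi)^{d/2}e^{-\tau|x|^2}$. So its unconditional density is proportional to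
\[
\int_0^\infty\tau^{a-1+d/2}e^{-\tau(1+|x|^2)}\,d\tau=\Gamma(\beta)\,(1+|x|^2)^{-\beta},
\]
and $G/\rho\sim\tilde\mu_{d,\beta}$.

To apply Theorem~\ref{thm:mixture}(a) we need a map $\phi$ carrying the scale for a larger shape $a_2$ to the scale for a smaller shape $a_1$, with $\phi(t)/t$ nondecreasing. Such a map is strictly increasing, so it must match the two distribution functions. There is thus only one candidate, the quantile map, and the question is whether it stretches.

\begin{lemma}\label{lem:gamma}
Let $0<a_1<a_2$ and $\Phi=F_{a_1}^{-1}\circ F_{a_2}$. Then $\Phi(t)/t$ is strictly increasing on $(0,\infty)$.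
\end{lemma}

\begin{proof}
We compare the graph of $\Phi$ with lines through the origin. For $\kappa>0$ let $E_\kappa(t)=F_{a_2}(t)-F_{a_1}(\kappa t)$, which has the sign of $\Phi(t)-\kappa t$ and tends to $0$ as $t\to0$ and as $t\to\infty$. We have $E_\kappa'(t)>0$ if and only if the ratio
\[
\frac{f_{a_2}(t)}{\kappa f_{a_1}(\kappa t)}=\frac{\Gamma(a_1)}{\Gamma(a_2)\,\kappa^{a_1}}\;t^{a_2-a_1}e^{-(1-\kappa)t}
\]
exceeds $1$, and $E'_\kappa(t)<0$ if and only if it is less than $1$.

If $\kappa\ge1$, the ratio increases strictly from $0$ to $\infty$. So $E_\kappa$ first decreases from $0$ and then increases to $0$, and $E_\kappa<0$ on $(0,\infty)$.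

If $\kappa<1$, the ratio increases strictly from $0$ and then decreases strictly to $0$. It exceeds $1$ somewhere, since otherwise $E_\kappa'<0$ except at no more than one point, contradicting $\int_0^\infty E_\kappa'\,dt=0$. So $E_\kappa'$ has the sign pattern $-,+,-$. On the first interval $E_\kappa$ decreases from $0$ and is negative, on the last it decreases to $0$ and is positive, and on the middle one it is strictly increasing. Hence $E_\kappa$ has exactly one zero $t_\kappa$, and it is positive on $(t_\kappa,\infty)$.

Now let $t<t'$ and $\kappa=\Phi(t)/t$. Then $E_\kappa(t)=0$, so $\kappa<1$ and $t_\kappa=t$. Therefore $E_\kappa(t')>0$, that is, $\Phi(t')>\kappa t'$.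
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, beta prime case]
Let $d/2<\beta_1<\beta_2$ and $a_i=\beta_i-d/2$ for $i=1,2$. If $\tau$ has distribution function $F_{a_2}$, then $\Phi(\tau)$ has distribution function $F_{a_1}$. Put $\rho=\sqrt{2\tau}$ and $\phi(t)=\sqrt{2\Phi(t^2/2)}$. Then $G/\rho\sim\tilde\mu_{d,\beta_2}$ and $G/\phi(\rho)=G/\sqrt{2\Phi(\tau)}\sim\tilde\mu_{d,\beta_1}$. By Lemma~\ref{lem:gamma}, $\phi(t)/t=\sqrt{\Phi(t^2/2)/(t^2/2)}$ is strictly increasing, so $\phi(\rho)/\rho$ is not almost surely constant. Theorem~\ref{thm:mixture}(a) gives $\tilde p_d(\beta_1)>\tilde p_d(\beta_2)$.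
\end{proof}

\section{Limits and ranges}\label{sec:range}

We use two standard facts. By \emph{Scheff\'e's lemma}, if probability densities converge almost everywhere to a probability density, they converge in $L^1$. Applied to the product densities on $(\mathbb{R}^d)^n$, it shows that almost everywhere convergence of the densities of $\mu_k$ to that of $\mu$ implies $p_d(\mu_k)\to p_d(\mu)$. By the \emph{portmanteau theorem}, if random vectors $Y_k$ converge in law to $Y$, then $\limsup_k\mathbb{P}[Y_k\in F]\le\mathbb{P}[Y\in F]$ for every closed set $F$.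

\begin{proof}[Proof of Theorem~\ref{thm:range} and of the sharpness of $2^{1-d}$]
In both families the normalizing constants are continuous in $\beta$ by dominated convergence, so the densities are pointwise continuous in $\beta$, and $p_d$ and $\tilde p_d$ are continuous. They are strictly monotone by Theorem~\ref{thm:main}. It remains to compute the limits at the ends of the intervals.

\emph{The limit $\beta\to\infty$.} The law of $\sqrt{2\beta}\,X$ has density proportional to $(1-|x|^2/2\beta)^\beta\,\mathbf 1[|x|^2<2\beta]$ in the beta case and to $(1+|x|^2/2\beta)^{-\beta}$ in the beta prime case. Both functions tend to $e^{-|x|^2/2}$. The first is at most $e^{-|x|^2/2}$ for $\beta>0$. The second is at most the integrable function $(1+|x|^2/2\beta_0)^{-\beta_0}$ for $\beta\ge\beta_0>d/2$, because $(1+t/\beta)^\beta$ is nondecreasing in $\beta$ for $t\ge0$. So the normalizing constants converge, and the densities converge to the standard Gaussian density. Since the Sylvester probability is scale invariant, $p_d(\beta)$ and $\tilde p_d(\beta)$ both tend to the Gaussian value $g_d$.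

\emph{The limit $\beta\downarrow-1$.} Now the limit law is singular, and we use weak convergence. Write $X_i=|X_i|\Theta_i$, where $\Theta_1,\dots,\Theta_n$ are independent and uniform on $S^{d-1}$. The variable $|X_i|^2$ has density proportional to $s^{b-1}(1-s)^\beta$ with $b=d/2$, so $\mathbb{E}(1-|X_i|^2)=(\beta+1)/(b+\beta+1)\to0$. Hence $(X_1,\dots,X_n)$ converges in law to $(\Theta_1,\dots,\Theta_n)$. The set $F$ of configurations in which some $x_j$ lies in $[x_i:i\ne j]$ contains $A$, and it is closed because the weights of a convex combination range over a compact set. The points $\Theta_i$ are almost surely distinct, and then they do not belong to $F$: if $\Theta_j=\sum_{i\ne j}w_i\Theta_i$ were a convex combination, then $1=\sum_{i\neq j}w_i\langle\Theta_i,\Theta_j\rangle<1$. The portmanteau theorem gives $p_d(\beta)\to0$.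

\emph{The limit $\beta\downarrow d/2$.} Here $a=\beta-d/2\downarrow0$, and we show that the scales separate as in Lemma~\ref{lem:hier}. Let $U_1,\dots,U_n$ be independent and uniform on $(0,1)$, and put $\tau_i=F_a^{-1}(U_i)$ and $\rho_i=\sqrt{2\tau_i}$, so that $\tilde p_d(\beta)=\mathbb{E}\,q(\rho_1,\dots,\rho_n)$. Bounding $e^{-s}$ between $e^{-t}$ and $1$ on $(0,t)$ gives
\[
\frac{e^{-t}t^a}{\Gamma(a+1)}\le F_a(t)\le\frac{t^a}{\Gamma(a+1)} .
\]
For $w\in(0,1)$ we have $w^{1/a}\to0$ and $\Gamma(a+1)\to1$, so $F_a(w^{1/a})\to w$. If $0<w<U_i<w'<1$, then $F_a(w^{1/a})<U_i<F_a(w'^{\,1/a})$ for all small $a$, that is, $w<\tau_i^a<w'$. Hence $a\log\tau_i\to\log U_i$. If $U_i<U_k$, then $\log(\tau_i/\tau_k)=a^{-1}(a\log\tau_i-a\log\tau_k)\to-\infty$. The $U_i$ are almost surely distinct, so after sorting them in decreasing order all ratios of consecutive $\rho_i$ tend to $0$. By Lemma~\ref{lem:hier} and bounded convergence, $\tilde p_d(\beta)\to2^{1-d}$.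

A continuous, strictly monotone function on an open interval is a bijection onto the open interval between its limits at the two ends. This proves Theorem~\ref{thm:range}. Since the beta prime distributions are Gaussian scale mixtures, the last limit also shows that $2^{1-d}$ in Theorem~\ref{thm:mixture}(b) cannot be replaced by a smaller constant.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GK}
Anna Gusakova and Zakhar Kabluchko,
\emph{Sylvester's problem for beta-type distributions},
arXiv:2501.00671 (2025).

\bibitem{SW}
Schneider and Weil,
\emph{Stochastic and Integral Geometry}.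

\end{thebibliography}
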